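# A countable union of measurable rectangles for which mass transportation duality fails

## Couplings, dual pairs, trace measures

Throughout, $(\mathcal X,\mathcal F,\mu)$ and $(\mathcal Y,\mathcal G,\nu)$ are probability spaces, with no topological or separability assumption.

**Definition (couplings).** $\Gamma(\mu,\nu)$ is the set of probability measures $P$ on $\mathcal F\otimes\mathcal G$ with marginals $\mu$ and $\nu$, that is, $P(A\times\mathcal Y)=\mu(A)$ and $P(\mathcal X\times B)=\nu(B)$. It is never empty, since it contains $\mu\otimes\nu$.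

*Example.* Let $\mathcal X=\mathcal Y=\{0,1\}$ with both measures giving mass $\tfrac12$ to each point. A coupling is determined by $s=P\{(0,0)\}$: the row and column sums force $P\{(0,1)\}=P\{(1,0)\}=\tfrac12-s$ and $P\{(1,1)\}=s$. Every $s\in[0,\tfrac12]$ occurs.

**Definition (primal and dual values).** Let $c:\mathcal X\times\mathcal Y\to\mathbb R$ be $\mathcal F\otimes\mathcal G$-measurable with $f_1(x)+g_1(y)\le c(x,y)\le f_2(x)+g_2(y)$ for some $f_1,f_2\in L_1(\mu)$, $g_1,g_2\in L_1(\nu)$. Put
$$\alpha(c)=\inf_{P\in\Gamma(\mu,\nu)}\int c\,dP,\qquad \alpha^*(c)=\sup_{P\in\Gamma(\mu,\nu)}\int c\,dP,$$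
$$\beta(c)=\sup\Big\{\int f\,d\mu+\int g\,d\nu:\ f\in L_1(\mu),\ g\in L_1(\nu),\ f(x)+g(y)\le c(x,y)\ \text{for all }(x,y)\Big\},$$
$$\beta^*(c)=\inf\Big\{\int f\,d\mu+\int g\,d\nu:\ f\in L_1(\mu),\ g\in L_1(\nu),\ f(x)+g(y)\ge c(x,y)\ \text{for all }(x,y)\Big\}.$$
A pair $(f,g)$ as in the definition of $\beta(c)$ is called admissible. The constraint is imposed at every point, not almost everywhere.

If $(f,g)$ is admissible and $P\in\Gamma(\mu,\nu)$, then $\int f\,d\mu+\int g\,d\nu=\int (f(x)+g(y))\,dP\le\int c\,dP$. Hence $\beta(c)\le\alpha(c)$. In the same way $\alpha^*(c)\le\beta^*(c)$, so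
$$\beta(c)\le\alpha(c)\le\alpha^*(c)\le\beta^*(c).$$

*Example.* In the two-point example take $c=1_H$ with $H=\{0\}\times\{0\}$. Then $\int c\,dP=s$, so $\alpha=0$ and $\alpha^*=\tfrac12$. The pair $f=g=0$ shows $\beta\ge0$, so $\beta=0$. The pair $f=1_{\{0\}}$, $g=0$ shows $\beta^*\le\tfrac12$, so $\beta^*=\tfrac12$.

**Definition (the sets $H$).** We consider $H=\bigcup_n(A_n\times B_n)$ with $A_n\in\mathcal F$, $B_n\in\mathcal G$, $n=1,2,\dots$. The complement will be written $D=(\mathcal X\times\mathcal Y)\setminus H$.

*Example.* Let $\mathcal X=\mathcal Y=[0,1)$ with Lebesgue measure and $H=\{(x,y):x\ne y\}$. This $H$ is the union of the countably many products $V\times W$ with $V,W$ disjoint rational intervals, and $D$ is the diagonal. The coupling "law of $(x,x)$" gives $P(H)=0$, so $\alpha(1_H)=0$; since $f=g=0$ is admissible, $\beta(1_H)=0$ too.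

**Definition (trace measure).** Let $m$ be Lebesgue measure on $[0,1)$, $m^k$ Lebesgue measure on $[0,1)^k$, and $m^*$ outer measure (in whatever dimension). Let $\mathcal Z\subset[0,1)^k$ have outer measure $1$. Its Borel sets are exactly the sets $A\cap\mathcal Z$ with $A\subset[0,1)^k$ Borel, and the trace of $m^k$ is the measure $A\cap\mathcal Z\mapsto m^k(A)$.

This is well defined. If $A\cap\mathcal Z=A'\cap\mathcal Z$, then $\mathcal Z$ lies in the complement of the Borel set $A\triangle A'$. That complement has measure $1$ because $\mathcal Z$ has outer measure $1$, so $m^k(A)=m^k(A')$. Countable additivity follows: if the sets $A_i\cap\mathcal Z$ are disjoint, then $(A_i\cap A_j)\cap\mathcal Z=\emptyset$ for $i\neq j$, so $m^k(A_i\cap A_j)=0$. Note that $\mathcal Z$ has outer measure $1$ if and only if it meets every Borel set of positive measure.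

*Example.* The irrationals in $[0,1)$ have outer measure $1$. For $\mathcal Z=[0,\tfrac12)$ the recipe fails: $[0,1)$ and $[0,\tfrac12)$ have the same trace and different measures.

**Definition (perfect measure).** $\mu$ is perfect if for every measurable $h:\mathcal X\to\mathbb R$ there is a Borel set $B\subset h(\mathcal X)$ with $\mu(h\in B)=1$.

*Example.* Borel probability measures on Polish spaces are perfect (textbook). Let $\mathcal Z\subset[0,1)$ have outer measure $1$ and contain no Borel set of measure $1$; a Bernstein set is such a set. Then the trace of $m$ on $\mathcal Z$ is not perfect: for $h$ the inclusion map, a Borel $B\subset\mathcal Z$ with $\mu(h\in B)=m(B)=1$ does not exist.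

## Duality for countable unions of rectangles

The question is whether the infimum over couplings always equals the supremum over dual pairs for these simple cost functions:

> Is $\alpha(1_H)=\beta(1_H)$ for all probability spaces $(\mathcal X,\mathcal F,\mu)$, $(\mathcal Y,\mathcal G,\nu)$ and all $H=\bigcup_n(A_n\times B_n)$?

It comes from Pietro Rigo, "A note on duality theorems in mass transportation", arXiv:1907.07059 (2019). Two facts are known: (i) $\alpha^*(1_H)=\beta^*(1_H)$ always holds; (ii) $\alpha(1_H)=\beta(1_H)$ holds if $\mu(\limsup_nA_n)=0$ or $\nu(\limsup_nB_n)=0$.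

The answer is no, and the failure is as large as possible. Points of $[0,1)^3$ are written $(t,u)$ with $t\in[0,1)^2$ and $u\in[0,1)$.

**Theorem 1.** *There are sets $\mathcal X,\mathcal Y\subset[0,1)^3$ of outer $m^3$-measure $1$ such that, with Borel $\sigma$-fields $\mathcal F,\mathcal G$, trace measures $\mu(A\cap\mathcal X)=m^3(A)$ and $\nu(B\cap\mathcal Y)=m^3(B)$ for Borel $A,B$, and*
$$H=\{((t,u),(t',v))\in\mathcal X\times\mathcal Y:\ t\ne t'\},$$
*one has $\beta(1_H)=0$ and $\alpha(1_H)=1$.*

The proof is in ZFC, with no extra axiom. The set $H$ is open in $\mathcal X\times\mathcal Y$ and has the required form. Indeed, let $(V_k)$ enumerate the boxes $V\cap[0,1)^2$, $V$ an open box with rational endpoints. Two points $t\ne t'$ lie in disjoint boxes of this kind, so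
$$H=\bigcup_{(j,k):\,V_j\cap V_k=\emptyset}\{(t,u)\in\mathcal X:t\in V_j\}\times\{(t',v)\in\mathcal Y:t'\in V_k\}.$$

Since always $0\le\beta(1_H)\le\alpha(1_H)\le1$, the following is the full range of possibilities.

**Theorem 2.** *For all $0\le b\le a\le1$ there are separable metric spaces $\mathcal X',\mathcal Y'$ with Borel probability measures $\mu',\nu'$ and an open set $H'\subset\mathcal X'\times\mathcal Y'$ (hence a countable union of measurable rectangles) such that $\beta(1_{H'})=b$ and $\alpha(1_{H'})=a$.*

## Finite unions, and a limit that is only finitely additive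

**One rectangle.** Let $H=A\times B$, $a=\mu(A)$, $b=\nu(B)$. Every coupling has $P(A\times B)\ge a+b-1$. If $a+b>1$, the pair $f=1_A$, $g=1_B-1$ is admissible, because $1_A(x)+1_B(y)-1\le1_{A\times B}(x,y)$, and its value is $a+b-1$. If $a+b\le1$, use $f=g=0$. So $\beta(1_H)\ge\max(a+b-1,0)$. The next paragraph produces couplings attaining this number.

**Finitely many rectangles.** Let $H_n=\bigcup_{k\le n}(A_k\times B_k)$. Let $E_i$ be the atoms of the finite field generated by $A_1,\dots,A_n$, and $F_j$ those for $B_1,\dots,B_n$. Put $a_i=\mu(E_i)$, $b_j=\nu(F_j)$, and let $h_{ij}\in\{0,1\}$ be the value of $1_{H_n}$ on $E_i\times F_j$. A coupling $P$ gives a matrix $w_{ij}=P(E_i\times F_j)\ge0$ with row sums $a_i$ and column sums $b_j$, and $P(H_n)=\sum h_{ij}w_{ij}$. Conversely, such a matrix gives the coupling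
$$P=\sum_{w_{ij}>0}w_{ij}\,\mu(\cdot\mid E_i)\otimes\nu(\cdot\mid F_j),$$
whose first marginal is $\sum_ia_i\,\mu(\cdot\mid E_i)=\mu$ (sum over $a_i>0$), and likewise for the second. So $\alpha(1_{H_n})$ is the value of a finite linear program, and it is attained. Linear programming duality gives numbers $f_i,g_j$ with $f_i+g_j\le h_{ij}$ for all $i,j$ and $\sum a_if_i+\sum b_jg_j=\alpha(1_{H_n})$. The step functions $f=\sum f_i1_{E_i}$, $g=\sum g_j1_{F_j}$ are admissible. Hence $\alpha(1_{H_n})=\beta(1_{H_n})$. (For one rectangle, the $2\times2$ matrix with entry $\max(a+b-1,0)$ at the cell $A\times B$ is a legitimate choice.)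

**Letting $n\to\infty$.** Since $H_n\uparrow H$,
$$\alpha(1_{H_n})=\beta(1_{H_n})\le\beta(1_H)\le\alpha(1_H),$$
so duality for $H$ would follow from $\alpha(1_{H_n})\to\alpha(1_H)$. Under condition (ii) this is immediate: for every coupling, $0\le P(H)-P(H_n)\le\mu\big(\bigcup_{k>n}A_k\big)\to\mu(\limsup_kA_k)=0$, uniformly in $P$, and the same works with $B_k$.

In general the natural approach is compactness. Pick $P_n\in\Gamma(\mu,\nu)$ with $P_n(H_n)=\alpha(1_{H_n})$. By Tychonoff's theorem a subnet converges on every set of the algebra of finite unions of rectangles, to a finitely additive $Q$ with marginals $\mu,\nu$. For fixed $k$ we have $P_n(H_k)\le P_n(H_n)$ once $n\ge k$, so $Q(H_k)\le\sup_n\alpha(1_{H_n})$. If $Q$ were countably additive on the algebra, it would extend to some $P\in\Gamma(\mu,\nu)$ with $P(H)=\lim_kQ(H_k)\le\sup_n\alpha(1_{H_n})\le\beta(1_H)$, and duality would be proved.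

The approach stops exactly at the countable additivity of $Q$. To build a counterexample we must arrange that mass can be pushed into the complement of every $H_n$ while no countably additive coupling charges the complement $D$ of $H$.

## The rectangle test for $\beta(1_H)=0$

The purpose of this section is to turn the statement $\beta(1_H)=0$ into a combinatorial property of $D$.

**Lemma 1.** *Let $H\in\mathcal F\otimes\mathcal G$ and $D=(\mathcal X\times\mathcal Y)\setminus H$. Suppose that*
$$D\cap(A\times B)\ne\emptyset\quad\text{whenever } A\in\mathcal F,\ B\in\mathcal G,\ \mu(A)+\nu(B)>1. \tag{1}$$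
*If $f\in L_1(\mu)$, $g\in L_1(\nu)$ and $f(p)+g(q)\le0$ for all $(p,q)\in D$, then $\int f\,d\mu+\int g\,d\nu\le0$. In particular $\beta(1_H)=0$. Conversely, $\beta(1_H)=0$ implies (1).*

*Proof.* Fix $r\in\mathbb R$. A point $(p,q)\in D$ with $f(p)>r$ and $-g(q)\le r$ would satisfy $f(p)+g(q)>0$, which is excluded. So $D$ misses the rectangle $\{f>r\}\times\{-g\le r\}$, and (1) gives $\mu(f>r)+\nu(-g\le r)\le1$, that is,
$$\mu(f>r)\le\nu(-g>r)\quad\text{and}\quad\mu(f\le r)\ge\nu(-g\le r)\qquad\text{for all }r .$$
Integrate over $r$, using the layer-cake formula for positive and negative parts: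
$$\int f\,d\mu=\int_0^\infty\mu(f>r)\,dr-\int_{-\infty}^0\mu(f\le r)\,dr\le\int_0^\infty\nu(-g>r)\,dr-\int_{-\infty}^0\nu(-g\le r)\,dr=-\int g\,d\nu .$$
An admissible pair for $1_H$ satisfies $f+g\le0$ on $D$, so $\beta(1_H)\le0$; and $f=g=0$ gives $\beta(1_H)\ge0$.

Conversely, if $D$ misses $A\times B$ with $\mu(A)+\nu(B)>1$, then $A\times B\subset H$ and the pair $1_A$, $1_B-1$ is admissible, so $\beta(1_H)\ge\mu(A)+\nu(B)-1>0$. $\square$

So we want a set $D$ that meets every rectangle with $\mu(A)+\nu(B)>1$ and yet is null for every coupling. The diagonal of $[0,1)^2$ meets all these rectangles, but it carries a coupling.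

## Offsets: why they must be non-measurable

Addition in $[0,1)$ is mod $1$ from now on. For $A\subset[0,1)^3$ and $t\in[0,1)^2$ write $A_t=\{u:(t,u)\in A\}$.

Here is a flexible way to pass the rectangle test. Let $A,B\subset[0,1)^3$ be Borel with $m^3(A)+m^3(B)>1$. By Fubini there are many $t$ with $m(A_t)+m(B_t)>1$. For such a $t$ and any offset $c\in[0,1)$, the sets $A_t$ and $c-B_t$ have measures adding up to more than $1$, since $u\mapsto c-u$ preserves $m$. So they intersect, and there are $u\in A_t$, $v\in B_t$ with $u+v=c$. Thus the pair $p=(t,u)$, $q=(t,v)$ lies in $A\times B$, and $c$ was ours to choose.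

So we plan to take $D=\{(p_\tau,q_\tau)\}$ with $p_\tau=(t_\tau,u_\tau)$, $q_\tau=(t_\tau,v_\tau)$, the $t_\tau$ pairwise distinct, one index $\tau$ for each pair $(A,B)$, and offsets $c_\tau=u_\tau+v_\tau$ to be chosen so that no coupling charges $D$.

Simple choices of offsets fail. Suppose $c_\tau=\varphi(t_\tau)$ with $\varphi:[0,1)^2\to[0,1)$ Borel, for instance constant. The map $R(t,u)=(t,\varphi(t)-u)$ is a Borel bijection of $[0,1)^3$ (it is its own inverse), it preserves $m^3$ by Fubini, and $R(p_\tau)=q_\tau$. Let $\mathcal X=\{p_\tau\}$ and $\mathcal Y=\{q_\tau\}$ have outer measure $1$ and carry their trace measures, and let $P$ be the law of $(p,R(p))$ under $\mu$. The first marginal is $\mu$, and the second is $\nu$ because $\mu(\{p: R(p)\in B\})=m^3(R^{-1}(B))=m^3(B)$ for Borel $B$. So $P\in\Gamma(\mu,\nu)$ and $P(D)=1$, which gives $\alpha(1_H)=0$.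

The reason for this failure also shows what to aim for. Let $P$ be a coupling that charges $D$. The function $C(p,q)=u+v$ is $\mathcal F\otimes\mathcal G$-measurable, and on $D$ it equals the offset. So under $P(\cdot\mid D)$ the base point $t$ and the offset become random variables on one countably additive probability space, and the law of $t$ is absolutely continuous. We need offsets, depending on the base point, for which such a probability space cannot exist.

## A well-ordered set with null initial segments, and codes for the predecessors

The purpose of this section is to produce points $x_\xi$ and offsets $c_\xi$ that cannot be random simultaneously. We start from a well-ordering argument.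

Suppose the points of a set $S=\{x_\xi:\xi<\kappa\}$ are enumerated so that all initial segments are null, and let $x$ be a random point of $S$ with absolutely continuous law. For fixed $\eta$, almost surely $x$ comes after $x_\eta$. If $x'$ is an independent copy, one would like to conclude that almost surely $x'$ comes after $x$ and also almost surely $x$ comes after $x'$, which is absurd. But that conclusion needs Fubini for the set of pairs $(\omega,\omega')$ where $x(\omega)$ comes before $x(\omega')$, and nothing makes this set measurable. Indeed no contradiction is available from $x$ alone: if $m^*(S)=1$, the trace of $m$ on $S$ is a law for $x$.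

The remedy is to let the offset $c_\xi$ encode a null Borel set that contains all predecessors of $x_\xi$. Then "comes before" is contained in a Borel relation between $c$ and $x$, and Fubini applies to that relation.

**Step 1 (a set of outer measure $1$ whose initial segments are null).** "Null" means $m$-null. Let $\kappa$ be the least cardinality of a non-null subset of $[0,1)$. Countable sets are null and $[0,1)$ is not, so $\kappa$ is uncountable and $\kappa\le\mathfrak c=|\mathbb R|$. (*Example:* under the continuum hypothesis $\kappa=\mathfrak c=\aleph_1$. We do not assume it.)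

Let $S_0$ be non-null with $|S_0|=\kappa$ and put $S=S_0+(\mathbb Q\cap[0,1))$. Then $|S|=\kappa$, and $S+q=S$ for rational $q$. We claim $m^*(S)=1$.

Let $\hat S\supset S$ be Borel with $m(\hat S)=m^*(S)$, and let $E=\bigcap_{q\in\mathbb Q\cap[0,1)}(\hat S+q)$. This is a Borel set invariant under rational translations. It contains $S$, since $S=S+q\subset\hat S+q$; and it is contained in $\hat S$. So $m(E)=m^*(S)\ge m^*(S_0)>0$.

An invariant Borel set $E$ of positive measure has measure $1$. Given $\varepsilon>0$, the Lebesgue density theorem provides a half-open interval $I$ (mod $1$) of length $1/n$ for some $n$, centered at a density point of $E$, with $m(E\cap I)>(1-\varepsilon)/n$. The translates $I+k/n$, $0\le k<n$, partition $[0,1)$, and by invariance $m(E\cap(I+k/n))=m(E\cap I)$. So $m(E)>1-\varepsilon$. Hence $m^*(S)=m(E)=1$.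

Enumerate $S=\{x_\xi:\xi<\kappa\}$ injectively. For $\eta<\kappa$ the set $\{x_\zeta:\zeta\le\eta\}$ has cardinality less than $\kappa$, so it is null by the definition of $\kappa$. Fix a Borel null set
$$Z_\eta\supset\{x_\zeta:\zeta\le\eta\}\qquad(\eta<\kappa).\tag{2}$$

**Step 2 (a Borel set whose sections code the null sets).** We construct a Borel set $U\subset[0,1)\times[0,1)$ such that every section $U_c=\{x:(c,x)\in U\}$ is null and every null $N\subset[0,1)$ is contained in some $U_c$.

Let $(J_k)_{k\in\mathbb N}$ enumerate the open intervals with rational endpoints, let $\Phi:[0,1)\to\mathbb N^{\mathbb N}$ be a Borel isomorphism, and put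
$$U=\Big\{(c,x):\ \sum_n|J_{\Phi(c)_n}|<\infty\ \text{ and }\ x\in J_{\Phi(c)_n}\text{ for infinitely many }n\Big\}.$$
So $c$ codes a sequence of intervals. *Example:* if $\Phi(c)$ lists the intervals $(-4^{-n},4^{-n})$, $n\ge1$, then $U_c=\{0\}$.

The set $U$ is Borel: the first condition is a Borel condition on $c$, and the second describes the set $\bigcap_M\bigcup_{n\ge M}\bigcup_k\{c:\Phi(c)_n=k\}\times(J_k\cap[0,1))$. Each $U_c$ is null: it is empty if the sum diverges, and otherwise the Borel–Cantelli lemma applies. Finally let $N$ be null. For each $j\ge1$ cover $N$ by a nonempty countable family of rational intervals of total length at most $2^{-j}$, and list all the intervals of all these covers in one sequence. Its total length is at most $1$, and every point of $N$ lies in at least one term from each cover, hence in infinitely many terms. If $c$ is the point that $\Phi$ sends to the corresponding index sequence, then $N\subset U_c$.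

**Step 3 (the offsets).** For $\xi<\kappa$ the set $\{x_\zeta:\zeta<\xi\}$ is null, so we may choose $c_\xi\in[0,1)$ with
$$\{x_\zeta:\zeta<\xi\}\subset U_{c_\xi}.\tag{3}$$

**Lemma 2.** *There is no probability space $(\Omega,\mathcal A,\mathbb P)$ with measurable functions $x,c:\Omega\to[0,1)$ such that $(x(\omega),c(\omega))\in\{(x_\xi,c_\xi):\xi<\kappa\}$ for every $\omega$ and the law of $x$ is absolutely continuous with respect to $m$.*

*Proof.* Suppose there is one, and let $\lambda$ be the law of $c$, a Borel probability measure on $[0,1)$. We compute the $\lambda\otimes m$-measure of $U$ along one family of sections and contradict the value found along the other.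

Fix $\eta<\kappa$. Since $m(Z_\eta)=0$, almost surely $x(\omega)\notin Z_\eta$. For such an $\omega$ let $\xi$ be the index with $(x(\omega),c(\omega))=(x_\xi,c_\xi)$. By (2), $x_\xi\notin\{x_\zeta:\zeta\le\eta\}$, so $\xi>\eta$. By (3), $x_\eta\in U_{c_\xi}=U_{c(\omega)}$. So $(c(\omega),x_\eta)\in U$ almost surely:
$$\lambda\{c:(c,x_\eta)\in U\}=1\qquad\text{for every }\eta<\kappa.$$
On the other hand $(\lambda\otimes m)(U)=\int m(U_c)\,d\lambda(c)=0$, so by Fubini $\lambda\{c:(c,x)\in U\}=0$ for $m$-almost every $x$. The exceptional null set contains every $x_\eta$, that is, it contains $S$. This contradicts $m^*(S)=1$. $\square$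

The measurability problem has disappeared because $\lambda\{c:(c,x)\in U\}$ involves only the Borel set $U$; the well-ordering is used at one fixed $\eta$ at a time.

## Transfinite construction of $\mathcal X$ and $\mathcal Y$

The purpose of this section is to realize the plan: one pair $(p_\tau,q_\tau)$ in each large rectangle, with base points whose first coordinate is some $x_\xi\in S$, and with offset $c_\xi$. The base point is $t=(x,y)$. The coordinate $x$ carries the index $\xi$. The coordinate $y$ gives enough room to keep the base points distinct, since only $\kappa$ values of $x$ are used and there will be $\mathfrak c$ stages.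

**Step 4 (the recursion).** There are $\mathfrak c$ Borel subsets of $[0,1)^3$, so there are $\mathfrak c$ pairs of Borel sets $(A,B)$ with $m^3(A)+m^3(B)>1$ (at least that many, since $A=[0,1)^3$, $B=[0,s)\times[0,1)^2$ with $0<s<1$ are allowed). Enumerate them as $(A_\tau,B_\tau)_{\tau<\mathfrak c}$. Let $\tau<\mathfrak c$ and suppose that $t_\sigma$ has been chosen for $\sigma<\tau$.

*The base point.* Let
$$T_\tau=\{t\in[0,1)^2:\ m((A_\tau)_t)+m((B_\tau)_t)>1\}.$$
This is a Borel set, and it has positive measure, since otherwise $m^3(A_\tau)+m^3(B_\tau)=\int\big(m((A_\tau)_t)+m((B_\tau)_t)\big)\,dm^2(t)$ would be at most $1$. By Fubini the set of $x$ whose section $(T_\tau)_x=\{y:(x,y)\in T_\tau\}$ has positive measure is a Borel set of positive measure. Since $m^*(S)=1$, it contains some $x_\xi\in S$; write $\xi=\xi(\tau)$. The section $(T_\tau)_{x_\xi}$ is a Borel set of positive measure, so it has cardinality $\mathfrak c$. Fewer than $\mathfrak c$ points $t_\sigma$ have been chosen, so we can pick $y\in(T_\tau)_{x_\xi}$ such that $t_\tau:=(x_\xi,y)$ differs from all of them.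

*The third coordinates.* As $t_\tau\in T_\tau$, and $u\mapsto c_\xi-u$ preserves $m$, the sets $(A_\tau)_{t_\tau}$ and $c_\xi-(B_\tau)_{t_\tau}$ have measures with sum greater than $1$, so they intersect. Pick $u_\tau$ in the intersection and put $v_\tau=c_\xi-u_\tau$. Then $u_\tau\in(A_\tau)_{t_\tau}$ and $v_\tau\in(B_\tau)_{t_\tau}$.

Let
$$p_\tau=(t_\tau,u_\tau),\quad q_\tau=(t_\tau,v_\tau),\qquad \mathcal X=\{p_\tau:\tau<\mathfrak c\},\quad\mathcal Y=\{q_\tau:\tau<\mathfrak c\}.$$

**Step 5 (what the construction gives).** First, since every pair was enumerated: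
$$\text{if }A,B\subset[0,1)^3\text{ are Borel and }m^3(A)+m^3(B)>1,\text{ then }p_\tau\in A,\ q_\tau\in B\text{ for some }\tau.\tag{4}$$
Second, the $t_\tau$ are pairwise distinct, so $p_\tau$ and $q_\sigma$ have the same base point only if $\tau=\sigma$:
$$D=(\mathcal X\times\mathcal Y)\setminus H=\{(p_\tau,q_\tau):\tau<\mathfrak c\}.\tag{5}$$
Third, with $x(p)$ denoting the first coordinate of $p$:
$$x(p_\tau)=x_{\xi(\tau)},\qquad u_\tau+v_\tau=c_{\xi(\tau)}.\tag{6}$$

Applying (4) with $B=[0,1)^3$ shows that $\mathcal X$ meets every Borel set of positive measure, so $\mathcal X$ has outer measure $1$. With $A=[0,1)^3$ we get the same for $\mathcal Y$. So the trace measures $\mu$ and $\nu$ are well-defined probability measures.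

## The dual value is $0$

**Step 6.** The purpose of this step is to verify the rectangle test. Sets in $\mathcal F$ and $\mathcal G$ have the form $A\cap\mathcal X$ and $B\cap\mathcal Y$ with $A,B$ Borel in $[0,1)^3$, and $\mu(A\cap\mathcal X)+\nu(B\cap\mathcal Y)=m^3(A)+m^3(B)$. If this exceeds $1$, then (4) gives a $\tau$ with $(p_\tau,q_\tau)\in A\times B$, and this point is in $D$ by (5). So (1) holds, and Lemma 1 gives $\beta(1_H)=0$.

## The primal value is $1$

**Step 7.** The purpose of this step is to show that couplings do not charge $D$. We prove more, since Theorem 2 will need it.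

**Claim.** *If $P$ is a finite measure on $\mathcal F\otimes\mathcal G$ whose first marginal is absolutely continuous with respect to $\mu$, then $P(D)=0$.*

*Proof.* $D$ is the complement of $H$, so $D\in\mathcal F\otimes\mathcal G$. Suppose $P(D)>0$. For $p=((x,y),u)\in\mathcal X$ and $q=((x',y'),v)\in\mathcal Y$ put $x(p,q)=x$ and $C(p,q)=u+v$ (mod $1$). Both functions are $\mathcal F\otimes\mathcal G$-measurable. Consider the probability space $D$, with the trace of $\mathcal F\otimes\mathcal G$ and the measure $P(\cdot\mid D)$, and on it the functions $x$ and $C$.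

By (5) and (6), at the point $(p_\tau,q_\tau)$ of $D$ the pair $(x,C)$ equals $(x_{\xi(\tau)},c_{\xi(\tau)})$. So $(x,C)$ takes all its values in $\{(x_\xi,c_\xi):\xi<\kappa\}$. If $Z\subset[0,1)$ is Borel and null, then $\mu\{p:x(p)\in Z\}=m^3(Z\times[0,1)^2)=m(Z)=0$, so $P\{x\in Z\}=0$ by the hypothesis on the first marginal, and hence $P(x\in Z\mid D)=0$. Thus the law of $x$ is absolutely continuous with respect to $m$. By Lemma 2 this is impossible. $\square$

Every $P\in\Gamma(\mu,\nu)$ has first marginal $\mu$, so $P(D)=0$ and $P(H)=1$. Since $\Gamma(\mu,\nu)\ne\emptyset$, we get $\alpha(1_H)=1$. This proves Theorem 1. $\blacksquare$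

We can now see the compactness argument fail on this example. Write the rectangles of $H$ in a sequence and let $H_n$ be the union of the first $n$. Then $\alpha(1_{H_n})=\beta(1_{H_n})\le\beta(1_H)=0$, so for each $n$ there is a coupling $P_n$ with $P_n(H_n)=0$. Yet $P(H)=1$ for every coupling $P$.

Note also that the Claim puts no condition on the second marginal: $D$ is null for every finite $P$ whose first marginal is absolutely continuous with respect to $\mu$. By Step 6, no dual pair detects this.

## All pairs of values $b\le a$

The purpose of this section is to prove Theorem 2 by mixing Theorem 1 with two atoms, one contributing the same amount to both values and the other contributing $0$ to both.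

**Step 8 (the spaces).** Take $\mathcal X,\mathcal Y,\mu,\nu,H,D$ from Theorem 1 and let $0\le b\le a\le1$. Let $\mathcal X'=\mathcal X\sqcup\{p,q\}$ and $\mathcal Y'=\mathcal Y\sqcup\{p',q'\}$, where $p,q,p',q'$ are added as isolated points. Put
$$\mu'=(a-b)\mu+b\,\delta_p+(1-a)\delta_q,\qquad \nu'=(a-b)\nu+b\,\delta_{p'}+(1-a)\delta_{q'},$$
$$H'=(\mathcal X'\times\mathcal Y')\setminus\big(D\cup\{(q,q')\}\big).$$
These are separable metric spaces, and $\mu',\nu'$ are probability measures because $(a-b)+b+(1-a)=1$. The set $D=\{t=t'\}$ is closed in $\mathcal X\times\mathcal Y$, which is clopen in $\mathcal X'\times\mathcal Y'$; the point $(q,q')$ is closed too. So $H'$ is open, and by second countability it is a countable union of open rectangles.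

**Step 9 (the value of $\alpha$).** Let $P\in\Gamma(\mu',\nu')$. The restriction of $P$ to $\mathcal X\times\mathcal Y$ is a finite measure, and its first marginal is at most $(a-b)\mu$, since $P(A\times\mathcal Y)\le P(A\times\mathcal Y')=(a-b)\mu(A)$ for $A\in\mathcal F$. By the Claim, $P(D)=0$. Also $P\{(q,q')\}\le\mu'\{q\}=1-a$. Hence $P(H')\ge a$. Equality holds for
$$P=(a-b)\,\mu\otimes\nu+b\,\delta_{(p,p')}+(1-a)\,\delta_{(q,q')}.$$
This is a coupling of $\mu'$ and $\nu'$, and $P(H')=(a-b)\cdot1+b\cdot1+(1-a)\cdot0=a$, because $(\mu\otimes\nu)(H)=1$ and $(p,p')\in H'$. So $\alpha(1_{H'})=a$.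

**Step 10 (the value of $\beta$).** Since $\{p\}\times\mathcal Y'\subset H'$, the pair $f=1_{\{p\}}$, $g=0$ is admissible, and its value is $b$. So $\beta(1_{H'})\ge b$.

Conversely let $(f,g)$ be admissible. At $(p,p')\in H'$ we get $f(p)+g(p')\le1$, and at $(q,q')\notin H'$ we get $f(q)+g(q')\le0$. If $a>b$, then the restrictions $f|_{\mathcal X}$, $g|_{\mathcal Y}$ belong to $L_1(\mu)$, $L_1(\nu)$ and satisfy $f+g\le0$ on $D$. Since (1) holds for $D$ by Step 6, Lemma 1 gives $\int_{\mathcal X}f\,d\mu+\int_{\mathcal Y}g\,d\nu\le0$. Adding with weights $a-b$, $b$, $1-a$ (the first term is absent if $a=b$),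
$$\int f\,d\mu'+\int g\,d\nu'\le(a-b)\cdot0+b\cdot1+(1-a)\cdot0=b .$$
So $\beta(1_{H'})=b$, which proves Theorem 2. $\blacksquare$

## Both measures are non-perfect

By a theorem of Ramachandran and Rüschendorf (*A general duality theorem for marginal problems*, Probab. Theory Related Fields 101 (1995)), duality holds as soon as one of $\mu,\nu$ is perfect. So in Theorem 1, and in Theorem 2 whenever $b<a$, both measures are necessarily non-perfect. The example shows that countable generation, separable metrizability of both spaces, and openness of $H$ cannot replace perfectness.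

For Theorem 1 the non-perfectness can also be seen directly. Since the $t_\tau$ are distinct, for each $t$ there is at most one $u$ with $(t,u)\in\mathcal X$. So a Borel set $X_0\subset\mathcal X$ has sections $(X_0)_t$ with at most one point, and $m^3(X_0)=0$ by Fubini. Now let $\varphi:[0,1)^3\to[0,1)$ be a Borel isomorphism and let $h$ be its restriction to $\mathcal X$. If $\mu$ were perfect, there would be a Borel set $B\subset h(\mathcal X)$ with $\mu(h\in B)=1$. As $\varphi$ is injective, $\varphi^{-1}(B)$ would be a Borel subset of $\mathcal X$ with $m^3(\varphi^{-1}(B))=\mu(h\in B)=1$, a contradiction. The same argument applies to $\nu$.
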